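# Binding numbers of overtwisted contact structures: a bound that depends only on the manifold

## 1. The theorem $n_0(M)\le \operatorname{bn}(\xi)\le n_0(M)+3$ and the quantities in it

Throughout, $M$ is a closed, connected, oriented 3-manifold and contact structures are cooriented and positive. Write $n_0(M)$ for the least number of binding components of an open book of $M$ with pages of genus $0$.

**Main theorem.** For every closed oriented 3-manifold $M$ there is a constant $C(M)$, depending only on $M$, with $\operatorname{bn}(\xi)\le C(M)$ for every overtwisted contact structure $\xi$ on $M$. More precisely: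

**Theorem 1.** For every overtwisted $\xi$ on $M$,
$$\operatorname{bn}(\xi)\le n_0(M)+1+C_0,$$
where $C_0<\infty$ is the largest binding number of an overtwisted contact structure on $S^3$.

**Theorem 2.** For every overtwisted $\xi$ on $M$,
$$n_0(M)\le\operatorname{bn}(\xi)\le n_0(M)+3 .$$

**Theorem 3.** For overtwisted $\xi$ on $S^3$: $\operatorname{bn}(\xi)=2$ if $d_3(\xi)=\frac12$; $\operatorname{bn}(\xi)=3$ if $d_3(\xi)\in\{-\frac12,\frac32\}$; $\operatorname{bn}(\xi)=4$ otherwise. Since $n_0(S^3)=1$, Theorem 2 is sharp for $S^3$ (its upper bound is attained), and $C_0=4$.

Now the words in these statements.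

**Open books.** Let $\Sigma$ be a compact connected oriented surface with nonempty boundary and $\varphi$ a diffeomorphism of $\Sigma$ that is the identity near $\partial\Sigma$. The mapping torus is $\Sigma\times[0,1]/(x,1)\sim(\varphi(x),0)$. Its boundary is $\partial\Sigma\times S^1$. Fill each boundary torus with a solid torus whose meridian is $\{\mathrm{pt}\}\times S^1$. If the result is $M$, we call $(\Sigma,\varphi)$ an open book of $M$; the cores of the solid tori form the binding $B$, and $M\setminus B\to S^1$ is a fibration whose fibres are the pages. The book is *planar* if $\Sigma$ has genus $0$.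

The Thurston–Winkelnkemper construction produces from an open book a contact structure, which the open book is said to *support*; by Giroux's correspondence every contact structure on $M$ is supported by some open book. The *support genus* $\operatorname{sg}(\xi)$ is the least genus of a page of an open book supporting $\xi$. The *binding number* $\operatorname{bn}(\xi)$ is the least number of binding components of an open book that supports $\xi$ and has pages of genus $\operatorname{sg}(\xi)$.

We may use the following known facts. Every overtwisted $\xi$ has $\operatorname{sg}(\xi)=0$. For overtwisted $\xi$, $\operatorname{bn}(\xi)$ is bounded in terms of the Euler class of $\xi$; and if $M$ is a rational homology sphere there is a bound depending only on $M$. The question, asked by John B. Etnyre and Burak Ozbagci in "Invariants of contact structures from open books", arXiv:math/0605441 (2006), is whether the dependence on the Euler class can be removed on every $M$. The theorems say yes.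

Three consequences of the known facts fix the meaning of the constants. Every $M$ carries overtwisted structures, and these have planar books, so $n_0(M)<\infty$. For overtwisted $\xi$, $\operatorname{bn}(\xi)$ is a minimum over planar books, so $\operatorname{bn}(\xi)\ge n_0(M)$, which is the lower bound in Theorem 2. And $S^3$ is a rational homology sphere, so $C_0<\infty$.

**Small pages by hand.** *Disc.* The only monodromy up to isotopy is the identity; the manifold is $S^3$ and the contact structure is $\xi_{std}$. So $n_0(S^3)=1$, and every other manifold has $n_0\ge2$.

*Annulus.* The monodromies are $\delta^k$, where $\delta$ is the right-handed Dehn twist about the core. Let $m$ be the core and $t$ the class of $\{\mathrm{pt}\}\times S^1$ at the outer boundary. At the inner boundary the vertical curve has class $t\pm k\,m$, because crossing the twist region shears it. Filling kills both, so $H_1(M)=\mathbb Z/k$. For $k=0$ the manifold is $S^1\times S^2$, hence $n_0(S^1\times S^2)=2$. For $k=\pm1$ the manifold is $S^3$; with $k=1$ the contact structure is $\xi_{std}$, and we shall see that with $k=-1$ it is overtwisted with $d_3=\frac12$.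

On $S^1\times S^2$ we have $H^2=\mathbb Z$, and there are overtwisted structures with infinitely many different Euler classes. Theorem 2 says that five binding components suffice for all of them.

## 2. Textbook facts and conventions

We use these results, under the labels on the left.

* **(E)** Eliashberg: overtwisted structures that are homotopic as oriented plane fields are isotopic; every homotopy class of oriented plane fields contains an overtwisted structure; the tight structure on $S^3$ is unique up to isotopy.
* **(T)** Torisu: the boundary connected sum of two open books supports the connected sum of the contact structures.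
* **(HKM)** Honda–Kazez–Matić, *Right-veering diffeomorphisms of compact surfaces with boundary*: if some open book supporting $\xi$ has a monodromy that sends some properly embedded arc strictly to the left at one of its endpoints (the monodromy is *not right-veering*), then $\xi$ is overtwisted. Positive Dehn twists are right-veering.
* **(G)** Gompf, *Handlebody construction of Stein surfaces*: if $c_1(\xi)$ is torsion, then $(M,\xi)$ bounds an almost complex $(X,J)$ with $\xi$ the complex tangencies, and
$$d_3(\xi)=\tfrac14\bigl(c_1^2(X)-2\chi(X)-3\sigma(X)\bigr)$$
is a well-defined homotopy invariant. On $S^3$ it is a bijection from homotopy classes of oriented plane fields to $\mathbb Z+\frac12$, and $d_3(\xi\#\eta)=d_3(\xi)+d_3(\eta)+\frac12$. Also $d_3(\xi_{std})=-\frac12$. (Example: $\xi_{std}$ bounds $B^4\subset\mathbb C^2$, and $\frac14(0-2-0)=-\frac12$.)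
* **(B)** Bennequin: a closed $1$-braid in $(S^3,\xi_{std})$ has self-linking number $-1$.

By (E), the whole problem is about plane fields: *it is enough to realize every homotopy class of oriented plane fields by an overtwisted contact structure whose planar open book has boundedly many binding components.*

**Conventions.** $T_C$ is the right-handed Dehn twist along $C$, and $\delta_i$ is the right-handed twist along a curve parallel to boundary component $i$. A planar page is a disc in $\mathbb R^2$ minus round holes, with outer boundary $\partial_0$. The counterclockwise loop around hole $i$ is $m_i$. Binding components are oriented as boundary of the page, so the binding at hole $i$ is homologous to $-m_i$, and the outer one runs counterclockwise. The page followed by the direction of increasing $t$ is the orientation of $M$. Poincaré duality is written $PD$, and a class in $H^2(V,\partial V)$ is often described by its dual in $H_1(V)$.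

## 3. Euler classes one curve at a time, and sections of the fibration

An oriented plane field on $M$ carries two pieces of information: a class in $H^2(M)\cong H_1(M)$ (half of the Euler class, in a sense made precise in Section 5) and, once that class is fixed, an integer. The integer can be corrected by a connected sum with a structure on $S^3$, at a cost of at most $C_0-1$ binding components by (T). Such a sum changes the plane field only in a ball, so it cannot touch the class in $H^2(M)$.

A natural way to change the class is to choose curves $c_1,\dots,c_r$ generating $H_1(M)$ and, near each one, to make a local change that costs a fixed number of binding components and moves the class by $PD[c_i]$. To move it by $PD\bigl(\sum n_ic_i\bigr)$ one then needs $|n_i|$ parallel copies of $c_i$, and the number of binding components grows with $\sum|n_i|$. That is a bound in terms of the Euler class, and nothing better. Already on $S^1\times S^2$ the class $n$ would cost a multiple of $|n|$.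

The way out is to use a single curve of homology class $\sum n_ic_i$ that meets *every page exactly once*: the cost is counted by holes in the page, and such a curve makes one hole however complicated its class is.

**Lemma 3.1.** Let $(\Sigma,\varphi)$ be an open book of $M$. Every class in $H_1(M)$ is represented by a section $\gamma$ of $M\setminus B\to S^1$.

*Proof.* Take $p$ in the interior of a collar of $\partial\Sigma$ on which $\varphi=\mathrm{id}$. Then $p\times S^1$ is isotopic to a meridian of the binding, so $[p\times S^1]=0$. For a loop $x:[0,1]\to\operatorname{int}\Sigma$ based at $p$, the curve $t\mapsto(x(t),t)$ is a section, automatically embedded, of class $[p\times S^1]+[x]=[x]$. Finally $H_1(M)$ is generated by $H_1(\Sigma)$ and $[p\times S^1]=0$, so every class is some $[x]$. $\square$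

*Example.* On $S^1\times S^2$, the book with page an annulus and identity monodromy, let $x$ wind $n$ times around the annulus. The section $t\mapsto(x(t),t)$ is one embedded curve of class $n$.

**Lemma 3.2 (straightening).** Let $\gamma$ be the section given by $x$, with $x$ constant near $t=0,1$. There are a disc $D\ni p$ and a diffeomorphism $\varphi_\gamma$ of $\Sigma$, isotopic to $\varphi$ rel $\partial\Sigma$ and equal to the identity on $D$ and near $\partial\Sigma$, and a fibre-preserving diffeomorphism from the mapping torus of $\varphi_\gamma$ to that of $\varphi$ which is the identity near the boundary and carries $p\times S^1$ to $\gamma$.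

*Proof.* By isotopy extension there is an isotopy $h_t$ of $\Sigma$, constant near $t=0,1$ and the identity near $\partial\Sigma$, with $h_0=\mathrm{id}$ and $h_t(p)=x(t)$. Since $h_1(p)=p$ and discs around $p$ are unique up to isotopy fixing $p$, we may change $h_t$ for $t$ close to $1$ so that $h_1=\mathrm{id}$ on a disc $D\ni p$ on which $\varphi=\mathrm{id}$. Put $\varphi_\gamma=\varphi h_1$. The map $(y,t)\mapsto(h_t(y),t)$ sends $(y,1)$ to $(h_1(y),1)\sim(\varphi h_1(y),0)$ and $(\varphi h_1(y),0)$ to $(\varphi h_1(y),0)$; so it respects the gluings. It is the identity near the boundary and sends $(p,t)$ to $(x(t),t)$. $\square$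

So the fibration $M\setminus B\to S^1$ *is the same for all* $\gamma$; only our coordinates on it change. In the coordinates of $\varphi_\gamma$ we have $\gamma=p\times S^1$ with neighbourhood $N(\gamma)=D\times S^1$. We shall modify the book inside $N(\gamma)$ and compare with the fixed fibration.

## 4. The plane field tangent to the pages

To compare homotopy classes we need a plane field that can be read off directly from the fibration. Near a binding component $B$ use $N=B\times D'$, with $b$ the unit vector along $B$ and polar coordinates $(\rho,\psi)$ on $D'$, such that the pages are $\psi=\mathrm{const}$ and $\psi=2\pi t$ near $\partial N$. The page is oriented by $(b,\partial_\rho)$: its outward normal at $B$ is $-\partial_\rho$, and $(-\partial_\rho,b)$ has the orientation of $(b,\partial_\rho)$. So $(b,\partial_\rho,\partial_\psi)$ is positive.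

**Lemma 4.1.** The contact structure supported by an open book is homotopic to the plane field that is tangent to the pages, cooriented by the page direction, outside the sets $N$, and is cooriented on $N$ by
$$n=\cos u(\rho)\,b+\sin u(\rho)\,\partial_\psi/\rho ,\tag{1}$$
where $u$ is nondecreasing, $u=0$ near $\rho=0$ and $u=\pi/2$ near $\partial N$.

*Proof.* The Thurston–Winkelnkemper form is $K\,d\psi+\beta_t$ outside, with $\psi=2\pi t$, $K>0$, $\beta_t(\partial_t)=0$. Inside it is $h_1\,db+h_2\,d\psi$ with $h_1,h_2\ge0$ not both zero for $\rho>0$, $h_1>0$ at $\rho=0$, and $h_2=K$ near $\partial N$. Outside use the homotopy $K\,d\psi+(1-\tau)\beta_t$, which stays positive on $\partial_t$. Inside, the field (1) is the kernel of a form $k_1\,db+k_2\,d\psi$ (dual to $n$ up to positive rescaling) with $k_1,k_2\ge0$ not both zero for $\rho>0$, $k_1>0$ at $\rho=0$, and $(k_1,k_2)=(0,K)$ near $\partial N$. The linear homotopy between the two forms never vanishes, because all coefficients are $\ge0$. Near $\partial N$ it reads $(1-\tau)h_1\,db+K\,d\psi$, which matches the homotopy outside. $\square$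

From now on "the plane field of the open book" means this field. Up to homotopy it depends only on the fibration $M\setminus B\to S^1$.

**Lemma 4.2 (contribution of a binding component).** Let $v$ be a nonvanishing page-tangent field near $\partial N$ that is constant in $\psi$. The zero locus of any generic extension of $v$ to a section of $\xi$ over $N$ has class $[B]\in H_1(N)$.

*Proof.* The zero locus is a class in $H_1(N)=\mathbb Z[B]$, determined by its intersection number with a meridian disc $D'$, that is, by the obstruction to extending $v$ from $\partial D'$ over $D'$. On $D'$ the field $\partial_\rho$ is a section of $\xi$, since $n\perp\partial_\rho$. Its only singularity is at $\rho=0$, where $\xi=TD'$ as oriented planes and the index is $+1$. Along $\partial D'$, $v$ has constant coefficients in the frame $(b,\partial_\rho)$ of $\xi$, so it is homotopic to $\partial_\rho$ through nonvanishing sections there. Hence the obstruction is $+1$, and since $B$ meets $D'$ once positively the class is $[B]$. $\square$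

## 5. The difference class of two plane fields and the remaining integer

Fix an oriented orthonormal trivialization of $TM$ (oriented 3-manifolds are parallelizable). An oriented plane field $\xi$ is then a map $f:M\to S^2$, its unit coorienting vector, and $\xi=f^*TS^2$ as oriented bundles. Let $\omega$ generate $H^2(S^2)$ with $e(TS^2)=2\omega$. So $e(\xi)=2f^*\omega$, and $f^*\omega$ is the half of the Euler class mentioned above.

Let $V\subset M$ be a compact connected codimension-$0$ submanifold with $\partial V\neq\emptyset$, and let $\xi,\xi'$ agree off $V$ and near $\partial V$. For a cocycle representing $\omega$, the cochain $f'^{\#}\omega-f^{\#}\omega$ vanishes on chains in $\partial V$. Replacing the cocycle by a cohomologous one, $\omega+d\eta$, changes the difference by $d(f'^\#\eta-f^\#\eta)$, a relative coboundary. So there is a well-defined **difference class**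
$$D(\xi',\xi)\in H^2(V,\partial V)\cong H_1(V),\qquad D(\xi'',\xi')+D(\xi',\xi)=D(\xi'',\xi).$$

*Example.* On $V=S^1\times D^2$ let $f$ be constant and let $f'$ be the projection to $D^2$ followed by the collapse $D^2/\partial D^2= S^2$ of degree $1$. Then $D=PD[S^1\times0]$, and the Euler class of $f'^*TS^2$ relative to the constant section on $\partial V$ evaluates to $2$ on $D^2$. The factor $2$ is general:

**Lemma 5.1.**
(a) If $v$ is a nonvanishing section of $\xi=\xi'$ along $\partial V$, then $e(\xi',v)-e(\xi,v)=2D(\xi',\xi)$.
(b) Under $H^2(V,\partial V)\cong H^2(M,M\setminus\operatorname{int}V)\to H^2(M)$, i.e. under $H_1(V)\to H_1(M)$, the class $D(\xi',\xi)$ maps to $f'^*\omega-f^*\omega$.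
(c) If $D(\xi',\xi)=0$, then $\xi,\xi'$ are homotopic rel $M\setminus V$ to fields that agree outside a ball in $V$.
(d) If $f'^*\omega=f^*\omega\in H^2(M)$ for two oriented plane fields on $M$, they are homotopic to fields that agree outside a ball.

*Proof.* (a) Let $W=V\cup_{\partial V}\overline V$ be the double, $F_0=f\cup f$ and $F=f'\cup f$. Consider $j:H^2(V,\partial V)\cong H^2(W,\overline V)\to H^2(W)$. The double folds onto $\overline V$, so $H^1(W)\to H^1(\overline V)$ is onto and $j$ is injective. By construction $F^*\omega-F_0^*\omega=j(D)$. The Euler class of a bundle on $W$ with the section $v$ on $\partial V$ is the sum of the relative contributions of the two halves; those of $\overline V$ cancel, so $e(F^*TS^2)-e(F_0^*TS^2)=j\bigl(e(\xi',v)-e(\xi,v)\bigr)$. As $e(F^*TS^2)=2F^*\omega$, and likewise for $F_0$, we get $j(e(\xi',v)-e(\xi,v))=2j(D)$, and $j$ is injective.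

(b) Extending the cochain $f'^{\#}\omega-f^{\#}\omega$ by its value off $V$, which is zero on chains there, gives the difference of the pullbacks on $M$.

(c) Triangulate $(V,\partial V)$. Since $S^2$ is simply connected, there is no obstruction to a homotopy rel $\partial V$ from $f'$ to $f$ on the 1-skeleton. The first obstruction, on 2-cells, is $\pm D\in H^2(V,\partial V;\pi_2S^2)$, which is zero. So after a homotopy rel $\partial V$ the fields agree off the interiors of the 3-cells; join these finitely many balls by tubes in $V$ (connected) to get one ball.

(d) The same argument on $M$, with $H^2(M)$ in place of $H^2(V,\partial V)$. $\square$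

**The integer.** For $k\in\mathbb Z=\pi_3(S^2)$ let $\xi[k]$ be $\xi$ modified in a ball by $k$. Up to homotopy the fields that agree with $\xi$ off a ball are exactly the $\xi[k]$, and $\xi[k][l]=\xi[k+l]$. Since $M$ is connected, $S^2$ is simply connected, and a ball has a unique oriented trivialization up to homotopy, neither the position of the ball nor the trivialization matters.

For a plane field $\eta$ on $S^3$, $\xi\#\eta$ agrees with $\xi$ off a ball, and what is put into the ball depends only on $\eta$; so $\xi\#\eta\simeq\xi[k(\eta)]$ with $k(\eta)$ depending only on $\eta$. Taking $\xi=\xi_{std}$ on $S^3$ gives $\eta\simeq\xi_{std}[k(\eta)]$. Since homotopy classes on $S^3$ are the elements of $\pi_3(S^2)$ and $\xi_{std}[k]$ runs through each once, $\eta\mapsto k(\eta)$ is a bijection from homotopy classes on $S^3$ to $\mathbb Z$.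

On $S^3$, (G) gives $d_3(\xi[k(\eta)])-d_3(\xi)=d_3(\eta)+\frac12$. The right side is a function of $k=k(\eta)$ alone; it is additive in $k$ because $\xi[k][l]=\xi[k+l]$, and it is bijective onto $\mathbb Z$ by (G). Hence
$$d_3(\xi[k])=d_3(\xi)\pm k\quad\text{on }S^3,\text{ with a universal sign.}\tag{2}$$

## 6. How a mapping class turns the constant field $\partial_x$

On a planar page there is the nonvanishing field $v=\partial_x$. To compute relative Euler classes we must know what the monodromy does to it.

Let $S\subset\mathbb R^2$ be a compact planar surface. For $\Theta\in\mathrm{Mod}(S,\partial S)$ let $w(\Theta)\in H^1(S,\partial S)\cong H_1(S)$ be the homotopy difference rel $\partial S$ of the nonvanishing fields $\Theta_*v$ and $v$: the class of the angle from $v$ to $\Theta_*v$, a map $S\to S^1$ that is trivial on $\partial S$.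

**Lemma 6.1.** $w$ is a homomorphism, and there is a universal sign $\theta=\pm1$ such that $w(T_C)=\theta\,[C]=\theta\sum_{i\text{ inside }C}m_i$ for counterclockwise $C$. With $\theta$ suitably normalized, in a mapping torus (or across one gluing level with gluing map $\Theta$) the zero locus of an extension of $v$ across the gluing has class $w(\Theta)$.

*Proof.* The difference of $\Theta_*\Theta'_*v$ and $\Theta_*v$ is $\Theta_*w(\Theta')$, so $w(\Theta\Theta')=w(\Theta)+\Theta_*w(\Theta')$. Since $H_1(S)$ is generated by boundary curves, which $\Theta$ fixes, $\Theta_*=\mathrm{id}$ and $w$ is a homomorphism.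

Take an annulus around $C$ with orientation-preserving coordinates $(r,\vartheta)$, $\partial_\vartheta$ counterclockwise. A twist $\tau(r,\vartheta)=(r,\vartheta+h(r))$, with $h$ constant near each end, has $\tau_*\partial_\vartheta=\partial_\vartheta$ and $\tau_*\partial_r=\partial_r+h'\partial_\vartheta$. So it preserves the frame $(\partial_r,\partial_\vartheta)$ up to a homotopy rel boundary (scale $h'$ to $0$). If $v$ has angle $a(r,\vartheta)$ in this frame, then $\tau_*v$ has angle $a(r,\vartheta-h(r))$. A counterclockwise embedded plane curve has rotation number $1$, so the frame turns once along $C$ and $a$ changes by $-2\pi$. Across the annulus $h$ changes by $\pm2\pi$, so along a radial arc the angle difference $a(r,\vartheta-h(r))-a(r,\vartheta)$ changes by $\pm2\pi$. The class that takes this value on a radial arc is $\pm[C]$, with one sign for all right-handed twists.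

In the mapping torus, $v$ on the slice $t=1$ becomes $\Theta_*v$ at $t=0$. A generic homotopy from it to $v$, rel $\partial S$, vanishes along a curve that represents the difference $w(\Theta)$ up to a universal sign. We absorb this sign in $\theta$. $\square$

Combining with Lemma 4.2, for a product of twists in which hole $i$ is encircled with total exponent $e_i$ we obtain the contributions
$$\text{twists: }\ \theta\sum_i e_i\,m_i,\qquad \text{binding at hole }i:\ -m_i,\qquad\text{outer binding: }+[B_0].\tag{3}$$

*Check on the annulus.* For monodromy $\delta^k$ the sum is $\theta k\,m-m+[B_0]=\theta k\,m$ (as $[B_0]=m$), which is $0$ in $H_1(M)=\mathbb Z/k$, and is $0$ for $k=0$.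

## 7. Two opposite twists along a section: proof of Theorem 1

Let $(\Sigma,\varphi)$ be a planar book of $M$ with $n_0(M)$ binding components, $\xi_0$ its plane field, $\gamma$ a section, and $\varphi_\gamma$, $D$, $N(\gamma)=D\times S^1$ as in Lemma 3.2. Put $g=[q\times S^1]$ with $q\in\partial D$.

**One hole is not enough.** Suppose we remove one disc from $D$ and add the twist $\delta^k$, $k\neq0$, around it. Then $N(\gamma)$ is replaced by $T^2\times I$ with its inner end filled along the slope $g\pm k\,m$, where $m=[\partial D]$. This is a solid torus with meridian $g\pm km$, not $\partial D$. The identity of $\partial N(\gamma)$ does not extend, and we have done a surgery on $\gamma$. With $k=0$ the slope is $g$, and the same problem occurs. What is needed is a second hole whose twist compensates for the first.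

**Step 1: the new book.** *We add two holes and opposite twists.* Remove two discs $D_1,D_2\subset\operatorname{int}D$. Put $P=D\setminus(D_1\cup D_2)$ and
$$\Sigma^\circ=\Sigma\setminus(D_1\cup D_2),\qquad \Phi=\varphi_\gamma\text{ on }\Sigma\setminus D,\quad \Phi=\delta_1\delta_2^{-1}\text{ on }P .$$
The page $\Sigma^\circ$ has genus $0$ and $n_0(M)+2$ boundary components, for every $\gamma$.

**Step 2: the manifold is still $M$.** *We show that $N(\gamma)$ is replaced by a solid torus with the same meridian.* Only $N(\gamma)$ changes. It is replaced by $N'$, the mapping torus of $\delta_1\delta_2^{-1}$ on $P$ together with two solid tori. Outside collars of $\partial D_1,\partial D_2$ the mapping torus is a product with circle fibre of class $g$. Across the collars the filling slopes (points of $\partial D_i$ times $S^1$) become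
$$g+\eta\,m_1\quad\text{and}\quad g-\eta\,m_2,\qquad \eta=\pm1\text{ universal.}$$
Each meets the fibre once, so the circle fibration extends over the solid tori without exceptional fibres. Thus $N'$ is a circle bundle over a disc, i.e. a solid torus, and $H_1(N')=\mathbb Z g$. Here $m_1=-\eta g$ and $m_2=\eta g$, so $[\partial D]=m_1+m_2=0$. A simple closed curve on the boundary of a solid torus that is primitive there and null-homologous inside is a meridian. So $\partial D$ is the meridian of $N'$, as it is of $N(\gamma)$, and the identity of $\partial N'=\partial N(\gamma)$ extends to a diffeomorphism $N'\cong N(\gamma)$. We get a diffeomorphism of the new manifold with $M$ that is the identity off $N(\gamma)$. Let $\xi_\gamma$ be the resulting plane field on $M$. It agrees with $\xi_0$ off $N(\gamma)$.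

**Step 3: the difference class is $\pm PD[\gamma]$.** *We compute relative Euler classes with $v=\partial_x$.* On $N(\gamma)$, $v$ is a nonvanishing section of $\xi_0$, so $e(\xi_0,v)=0$. In $N'$, by (3),
$$PD\,e(\xi_\gamma,v)=\theta(m_1-m_2)-(m_1+m_2)=-2\theta\eta\,g .$$
Since $H^2(N(\gamma),\partial N(\gamma))=\mathbb Z$ has no torsion, Lemma 5.1(a) gives $D(\xi_\gamma,\xi_0)=-\theta\eta\,PD[\gamma]$, and Lemma 5.1(b) gives
$$f_{\xi_\gamma}^*\omega=f_{\xi_0}^*\omega-\theta\eta\,PD[\gamma]\in H^2(M).$$
Here $\xi_0$ does not depend on $\gamma$. By Lemma 3.1 the left side takes every value in $H^2(M)$ as $\gamma$ varies.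

**Step 4: conclusion.** *We correct the integer by a connected sum.* Let $\zeta$ be overtwisted on $M$. Choose $\gamma$ with $f_{\xi_\gamma}^*\omega=f_\zeta^*\omega$. By Lemma 5.1(d), $\zeta\simeq\xi_\gamma[k]$ for some $k$. By Section 5 and (E) there is an overtwisted $\eta$ on $S^3$ with $k(\eta)=k$, so $\zeta\simeq\xi_\gamma\#\eta$. Now let $\xi_\gamma$ denote the contact structure supported by $(\Sigma^\circ,\Phi)$, which is homotopic to the plane field by Lemma 4.1. Choose a planar book of $\eta$ with $\operatorname{bn}(\eta)\le C_0$ binding components. By (T), $\xi_\gamma\#\eta$ has a planar open book with at most $(n_0(M)+2)+C_0-1$ binding components. It is overtwisted, since an overtwisted disc of $\eta$ misses a small Darboux ball. By (E) it is isotopic to $\zeta$. Hence $\operatorname{bn}(\zeta)\le n_0(M)+1+C_0$. $\blacksquare$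

## 8. The invariant $d_3$ of a planar open book

For Theorem 2 we want to avoid the connected sum and control the integer within the construction. For this we need a formula for $d_3$.

Let $\Sigma$ be a disc with $m$ holes and $\Phi\in\mathrm{Mod}(\Sigma,\partial\Sigma)$. Filling the holes gives the disc open book of $S^3$. The centres of the holes trace a closed pure braid in $S^3$, framed by the traces of points of $\partial D_i$, and $M$ is surgery on this framed link, since the filling slopes of the open book are exactly these traces. Let $Q$ be the linking matrix, framings on the diagonal, and $q=\operatorname{diag}Q$ as a column vector.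

*How to read off $Q$.* Once the holes inside $C$ are filled, $T_C$ is undone by a full rotation of the disc bounded by $C$. Any two points of this disc, be they two hole centres or a centre and a point of the boundary of the same hole, then link once, with one universal sign. This is the sign $\eta$ of Section 7, where the framing curve of a once-twisted hole was $g+\eta m$. Therefore a factor $T_C^{\pm1}$ contributes $\pm\eta\,1_S1_S^{T}$ to $Q$, where $S$ is the set of holes inside $C$, and $Q$ is additive under composition (winding numbers add).

**Proposition 8.1.** If $\det Q\neq0$, then
$$d_3(\xi)=\tfrac14\bigl(q^TQ^{-1}q-3\sigma(Q)+2m-2\bigr),\tag{4}$$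
and $\eta=+1$.

*Proof.* Note that $M$ is a rational homology sphere, as $H_1(M)=\operatorname{coker}Q$.

**Step 1: a cobordism from $M$ to $S^3$.** *It will carry an almost complex structure.* Let $Z$ be $[0,1]\times M$ with 2-handles $H_i=D\times D'$ attached to $\{1\}\times M$ along the bindings $B_1,\dots,B_m$ at the holes, with page framing. Its top is the open book with those boundary components of the page capped by discs, i.e. $S^3$.

**Step 2: the almost complex structure.** On $[0,1]\times M$ put $J\partial_s=n$ and let $J$ be the rotation by $\pi/2$ on $\xi$. In the coordinates of (1) choose $u=0$ for $\rho\le2\rho_0$, and attach $H_i$ along $\{\rho\le\rho_0\}$ with $\partial D=-B_i$ (the core caps off the page). With polar coordinates $(r,\vartheta)$ on $D$ we have, near $\partial D$, $\partial_s=-\partial_r$ and $b=-\partial_\vartheta$. The orientation $(\partial_s,b,\partial_\rho,\partial_\psi)$ of $[0,1]\times M$ is therefore the complex orientation of $D\times D'$. The product structure on $D\times D'$ has $J(-\partial_r)=-\partial_\vartheta=b=n$ and preserves $TD'=\xi$. So it agrees with the given $J$, and $J$ extends over $Z$.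

**Step 3: the complex tangencies on top are $\xi_{std}$ up to homotopy.** On the top face $D\times\partial D'$ the outward normal is $\partial_\rho$, so the complex tangency is $TD$, cooriented by $J\partial_\rho=\partial_\psi/\rho$. At the corner between $\{1\}\times M$ and this face, which is reentrant, the outward normal of the rounded boundary is $\cos a\,\partial_s+\sin a\,\partial_\rho$ with $a$ from $0$ to $\pi/2$, so the coorienting vector is $\cos a\,b+\sin a\,\partial_\psi/\rho$. Follow the top field from far away in towards $B_i$: it is first the page direction, then turns to $b$ by (1), then turns back to the page direction over the corner. So it always lies in the quadrant $\{\cos a\,b+\sin a\,\partial_\psi/\rho\}$ (both vectors being tangent to the top) and equals the page direction at both ends. Deforming $a$ to $\pi/2$ gives the plane field of the capped open book. Hence the top field is homotopic to that of the disc open book, and by Lemma 4.1 to $\xi_{std}$.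

The strands $K_i=\{0\}\times\partial D'$ stay positively transverse throughout. In the homotopy just described $a=\pi/2$ along $K_i$. In the homotopy of Lemma 4.1, $K_i$ is positively transverse to the pages and away from the binding, so $K\,d\psi+(1-\tau)\beta_t$ is positive on it once $K$ is large.

**Step 4: the intersection form.** Read upside down, $-Z$ together with $B^4$ is $B^4$ with 2-handles attached along the framed braid: the dual handles are attached along $K_i$ with the product framing, which is the framing by traces of $\partial D_i$. So $Z$ has form $-Q$ in the basis $A_i=(\{0\}\times D')\cup(-F_i)$, where $F_i\subset S^3$ is a Seifert surface of $K_i$. Also $\chi(Z)=m$ and $\sigma(Z)=-\sigma(Q)$.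

**Step 5: $c_1$.** *We evaluate $c_1(Z)$ on $A_i$ as an obstruction over $D'$.* Over $S^3$ we have $TZ=\langle\nu,R\rangle\oplus\xi_{top}$ with $\nu$ the outward normal and $R=J\nu$. Let $Y$ be a global nonvanishing section of $\xi_{top}$. Then $(\nu,Y)$ is a complex frame over $S^3$, in particular over $F_i$, and $\langle c_1,A_i\rangle$ is the obstruction to extending it from $K_i=\partial D'$ over $D'$, where $TZ=TD'\oplus TD$. On $K_i$:

* $\nu=\partial_\rho$ has winding $+1$ relative to a trivialization of $TD'$;
* the constant section of $TD=\xi_{top}|_{K_i}$ gives the framing $q_i$ of $K_i$, while $Y$ gives the framing $sl(K_i)=-1$, by (B), because $K_i$ is a closed 1-braid and stays transverse in the homotopy to $\xi_{std}$.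

The orientation of $TD$ is that of the normal bundle of $K_i$ in $S^3$: the orientation $(TD,\partial_\rho,\partial_\psi)$ of $Z$ equals $(\partial_\rho,\partial_\psi,TD)$, so with the outward normal first, $S^3$ is oriented by $(\partial_\psi,TD)$. So $Y$ has winding $-1-q_i$ relative to the constant section. Hence $\langle c_1,A_i\rangle=1+(-1-q_i)=-q_i$, and
$$c_1^2(Z)=(-q)^T(-Q)^{-1}(-q)=-q^TQ^{-1}q .$$

**Step 6: gluing.** Glue an almost complex $X$ bounded by $(M,\xi)$, from (G), to $Z$. Since $M$ is a rational homology sphere, $c_1^2,\sigma,\chi$ add. The top is $(S^3,\xi_{std})$ up to homotopy, so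
$$-\tfrac12=d_3(\xi)+\tfrac14\bigl(-q^TQ^{-1}q+3\sigma(Q)-2m\bigr),$$
which is (4).

**Step 7: the sign $\eta$.** For the annulus with one right-handed twist, $Q=(\eta)$ and (4) gives $d_3=\frac14(\eta-3\eta)=-\frac\eta2$. This book supports $\xi_{std}$, for which $d_3=-\frac12$. So $\eta=1$. $\square$

*By hand.* The annulus with $\delta^{-1}$ has $Q=(-1)$, $d_3=\frac14(-1+3)=\frac12\neq-\frac12$. By uniqueness of the tight structure on $S^3$ it is overtwisted.

## 9. Ordering arcs in the universal cover

To apply (HKM) we need to compare arcs. Let $S$ be a compact oriented surface with a hyperbolic metric with geodesic boundary. Its universal cover is a convex region whose closure is a closed disc. The circle bounding this disc contains the boundary lines (the lifts of boundary components) as disjoint open intervals. Fix $x\in\partial S$ and a lift $\tilde x$. Removing $\tilde x$ from the circle leaves an interval, which we order from left to right as seen from $\tilde x$ looking into the surface. For arcs $a,a'$ from $x$ put $a<a'$ ("$a$ is to the left of $a'$") if the lift of $a$ from $\tilde x$ ends to the left of the lift of $a'$. Geodesic representatives from $\tilde x$ with different endpoints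 meet only at $\tilde x$, so this agrees with comparing initial directions in minimal position, which is the order in (HKM).

**Lemma 9.1.**
(a) A mapping class that fixes $\partial S$ pointwise preserves the order.
(b) If $a<a'$ and their lifts end on different boundary lines, neither of which is the line through $\tilde x$, the inequality persists when the endpoints slide along those lines.
(c) Let $a$ go from a point of $\partial_i$ to a point of another component $\partial_j$. Start lifts on $\partial_i$. Then $\delta_j^{k}$ only slides the endpoint of the lift of $a$ along its boundary line; and there is a deck translation $\tau$ along the boundary line through $\tilde x$, the same for all such $a$, with the lift of $\delta_i^k a$ ending at $\tau^k$ of the endpoint of the lift of $a$.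

*Proof.* (a) The lift fixing $\tilde x$ extends to an orientation-preserving homeomorphism of the circle. (b) A boundary line not through $\tilde x$ is an interval of the ordered set, and distinct lines are disjoint. (c) $\delta_j^ka$ is $a$ followed by a power of the loop around $\partial_j$; $\delta_i^ka$ is the corresponding power of the loop around $\partial_i$ at $x$ followed by $a$. The far end of $a$ is not on $\partial_i$, so $\delta_i$ does nothing there. $\square$

In (c) the hypothesis that $a$ ends on another component matters: for an arc that returns to $\partial_i$, $\delta_i$ twists both ends.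

## 10. Three holes: proof of Theorem 2

**Set-up.** Let $(\Sigma,\varphi)$ be planar with $n_0(M)$ boundary components and $\xi_0$ its plane field. Let $A$ be a collar of $\partial_0$ with inner boundary $a_1$, contained in a larger collar on which $\varphi=\mathrm{id}$. Take $p$ in that larger collar off $A$, and $\gamma=p\times S^1$, $D$, $\varphi_\gamma$ as in Lemma 3.2, with $D\cap A=\emptyset$ and all loops and isotopies off $A$. This loses no homology class, since $H_1(\Sigma\setminus A)=H_1(\Sigma)$. So $\varphi_\gamma=\mathrm{id}$ on $A\cup D$. Choose a band in $\Sigma$ joining $a_1$ to $\partial D$ and set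
$$V=(A\times S^1\cup N(B_0))\cup(D\times S^1)\cup(\text{band}\times[\tfrac14,\tfrac34])\subset M .$$
The gluing by $\varphi_\gamma$ is at $t=0\equiv1$, away from the band. The first two pieces are solid tori (the first a neighbourhood of $B_0$), joined by a 1-handle, so $V$ is a genus-2 handlebody. We have $H_1(V)=\mathbb Zg\oplus\mathbb Z\beta$, with $g=[q\times S^1]$, $q\in\partial D$ off the band, and $\beta=[a_1\times0]$; both curves lie on $\partial V$.

The *$S^3$ model* is the case where $\Sigma$ is a disc and $\varphi_\gamma=\mathrm{id}$. The surface $A\cup\text{band}\cup D$ is the same in all cases, so $V$ with its page structure, and everything we do inside it, is the same in $M$ as in the model. Linking and framing numbers below are taken in the $S^3$ model.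

Remove a disc $D_\gamma\subset\operatorname{int}D$ and, on one radius of $A$, discs $D_\mu$ (nearer $a_1$) and $D_\nu$ (nearer $\partial_0$). Let

* $c\subset A$ bound a disc in $A$ containing exactly $D_\mu,D_\nu$;
* $e$ be an arc from $D_\mu$ to $D_\gamma$ that leaves $c$ radially inward, crossing $c$ once, and runs through the band;
* $c'$ be the boundary of a neighbourhood of $D_\mu\cup e\cup D_\gamma$;
* $\alpha\subset A$ be the radial arc from $\partial D_\nu$ to $\partial_0$; it crosses $c$ once and is disjoint from $c'$.

**A cancelling pair that moves nothing.** To keep the manifold we need surgeries that cancel. The standard pair is an integrally framed curve $\gamma$ with a $0$-framed meridian $\mu$, and the framing $f$ of $\gamma$ is then a free integer. So one tries only the two holes $D_\gamma,D_\mu$, with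
$$T_{c'}^{-\varepsilon}\,\delta_\mu^{\varepsilon}\,\delta_\gamma^{f+\varepsilon}\,\varphi_\gamma,\qquad\varepsilon=\pm1 .$$
The strand $\mu$ circles $\gamma$ once and is otherwise vertical in $A\times S^1$, so it is a meridian of $\gamma$. The framings are $f$ for $\gamma$ and $-\varepsilon+\varepsilon=0$ for $\mu$, and $lk(\mu,\gamma)=-\varepsilon$. The manifold is $M$ (Step 1 below proves this cancellation). The framing curves are $-\varepsilon m_\gamma$ and $g+fm_\gamma-\varepsilon m_\mu$ (the computation is that of Step 2 below), so $m_\gamma=0$ and $m_\mu=\varepsilon g$. By (3), $PD\,e=\theta(f\,m_\gamma+0\cdot m_\mu)+(\beta+m_\mu)-(m_\gamma+m_\mu)=\beta$, and this is also the value for $\xi_0$. So the difference class is $0$ for every $f$ and $\gamma$. In the model, $Q=\begin{pmatrix}f&-\varepsilon\\-\varepsilon&0\end{pmatrix}$, $q=(f,0)$, $q^TQ^{-1}q=0$, $\sigma=0$, and (4) gives $d_3=\frac12$ for every $f$. Neither invariant moves.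

The computation shows what is wrong: twists contribute $\theta\sum(\text{framing}_i)\,m_i$, and the only class $m_i$ that survives is $m_\mu=\pm g$, whose coefficient is the framing $0$ forced by the cancellation. The remedy is to give $\mu$ a nonzero framing and let a third strand $\nu$ bring it back to $0$: if $\mu$ has framing $4\varepsilon$, links $\nu$ exactly $2\varepsilon$ times, and $\nu$ has framing $\varepsilon$, then after the surgery on $\nu$ the framing of $\mu$ is $4\varepsilon-(2\varepsilon)^2/\varepsilon=0$.

**The construction.** For $\varepsilon=\pm1$ and $f\in\mathbb Z$ define on $\Sigma^\circ=\Sigma\setminus(D_\gamma\cup D_\mu\cup D_\nu)$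
$$\Phi_{\varepsilon,f}=\Psi\,\varphi_\gamma,\qquad \Psi=T_c^{2\varepsilon}\,T_{c'}^{-\varepsilon}\,\delta_\mu^{3\varepsilon}\,\delta_\nu^{-\varepsilon}\,\delta_\gamma^{f+\varepsilon}.$$
The page is planar with $n_0(M)+3$ boundary components. We realize $\varphi_\gamma$ by the gluing at $t=1\equiv0$ and $\Psi$ for $t\in[\frac14,\frac34]$ (equivalently, as a gluing at level $\frac12$ crossed upwards); the first return to a page just above that level is $\Psi\varphi_\gamma$. With the holes filled in, $\Psi$ becomes isotopic to the identity by rotations inside the discs of $c$ and $c'$, so the hole centres trace a framed closed pure braid $L=\gamma\cup\mu\cup\nu\subset V$ in the book of $M$, and the new manifold is surgery on $M$ along $L$.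

By Section 8 with $\eta=1$ the framings are $-\varepsilon+(f+\varepsilon)=f$ for $\gamma$ (relative to $D\times S^1$), $2\varepsilon-\varepsilon+3\varepsilon=4\varepsilon$ for $\mu$ and $2\varepsilon-\varepsilon=\varepsilon$ for $\nu$, and
$$lk(\mu,\gamma)=-\varepsilon,\qquad lk(\mu,\nu)=2\varepsilon,\qquad lk(\nu,\gamma)=0.$$

**Step 1: the manifold is $M$, by a diffeomorphism that is the identity off $V$.** *We simplify the framed link inside $V$ until it cancels.* Vertical curves in $A\times S^1$ are meridians of $B_0$, and their product framing equals the framing by meridian discs.

*The shape of $\mu$.* A full twist of two strands is the pure braid in which one strand circles the other. Hence $\mu$ is the band sum, along $e$, of a curve $\mu_0$ with a meridian $m$ of $\gamma$, where $\mu_0\cup\nu$ is the closure of $2\varepsilon$ full twists on two strands in $(\text{disc of }c)\times S^1$. Add to this solid torus a thickened meridian disc of $N(B_0)$, attached from the radially outward side along a vertical curve. The result is a ball. It meets the band of the band sum only at the end of the band, since $e$ leaves radially inward. In this ball $\mu_0\cup\nu$ is the torus link $T(2,4\varepsilon)$.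 Shrinking the ball along the band, we see that $\mu$ equals $m$ except in a small ball $\mathbb B$, disjoint from $\gamma$ and containing $\nu$, in which $(\mu\cap\mathbb B)\cup\nu$ is $T(2,4\varepsilon)$ with a small arc of one component removed.

*Surgery on $\nu$.* Let $\lambda_\nu$ denote, here only, the Seifert longitude of $\nu$. In $T(2,4\varepsilon)$ the component $\mu_0$ is isotopic in the complement of $\nu$ to a curve of class $\lambda_\nu+2\varepsilon m_\nu$ on $\partial N(\nu)$. After $\varepsilon$-surgery on the unknot $\nu$, which gives $S^3$, the new meridian is $\lambda_\nu+\varepsilon m_\nu$. It meets $\lambda_\nu+2\varepsilon m_\nu$ once, so $\mu_0$ becomes isotopic to the core of the new solid torus. The exterior of that core is $S^3\setminus N(\nu)$, a solid torus, so $\mu_0$ becomes an unknot in the new $S^3$. Removing a small ball around a point of it, we see that surgery on $\nu$ turns $\mathbb B$ into a ball with $\mu\cap\mathbb B$ a trivial arc. A diffeomorphism from this pair to $\mathbb B$ with a trivial arc can be made the identity on $\partial\mathbb B$, because an orientation-preserving diffeomorphism of the sphere that fixes two points is isotopic to the identity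 through such diffeomorphisms, and this isotopy can be used in a collar. So surgery on $\nu$ gives back $\mathbb B$ rel $\partial\mathbb B$, and $\mu$ becomes $m$. By the usual rule $lk'(a,a')=lk(a,a')-lk(a,\nu)lk(a',\nu)/\varepsilon$ its framing becomes $4\varepsilon-(2\varepsilon)^2/\varepsilon=0$, and $\gamma$, which misses $\mathbb B$ and does not link $\nu$, is unchanged with its framing.

*Cancelling $\gamma$ and $m$.* Let $N\subset V$ be a solid torus neighbourhood of $\gamma\cup m$. In $N\setminus N(\gamma)\cong T^2\times I$ the curve $m$ lies on $T^2\times\frac12$, and its $0$-framing is the framing by this torus. Let $Y$ be the result of the surgery on $m$. The annuli $m\times[0,\frac12]$ and $m\times[\frac12,1]$ meet $\partial N(m)$ in the torus framing, which bounds discs in the new solid torus, so $m\times0$ and $m\times1$ bound disjoint discs $\Delta_0,\Delta_1$ in $Y$. Cut $Y$ along them. What remains is $(\text{arc}\times I)\times S^1$, with $S^1$ the direction of $m$, together with the two halves of the cut solid torus, which are attached as 2-handles along two parallel $S^1$-fibres in its boundary. The first 2-handle gives a ball, the second gives $S^2\times I$. One sphere is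 $T^2\times0$ cut along $m\times0$ with two copies of $\Delta_0$, the other likewise with $1$. Regluing the copies of $\Delta_0$ and of $\Delta_1$, we find that $Y$ is a connected sum of two solid tori, in which the meridian of $\gamma$ bounds a disc on both sides. Now fill the inner boundary along the framing slope of $\gamma$, which meets $m_\gamma$ once. The inner summand becomes $S^3$, and a solid torus is left with the same meridian as $N$.

Let $V'$ be the surgered $V$. We have shown $V'\cong V$ rel $\partial V$. We fix this diffeomorphism once, in the model. Let $\xi_{\varepsilon,f}$ be the resulting plane field on $M$. It agrees with $\xi_0$ off $V$.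

**Step 2: $D(\xi_{\varepsilon,f},\xi_0)=\theta\,PD(g)\in H^2(V,\partial V)$.** *We compute both Euler classes relative to $v=\partial_x$, which requires the meridian classes in $H_1(V')$.* The group $H_1(V\setminus L)$ is freely generated by $g,\beta,m_\gamma,m_\mu,m_\nu$. In $H_1(V)$ the curves $\mu,\nu$ are null-homologous, since vertical curves in $A\times S^1$ bound meridian discs of $N(B_0)$, and $\gamma$ is homologous to $g$. So the framing curves of $\mu,\nu$ involve only the $m_i$, and that of $\gamma$ is $g$ plus a combination of the $m_i$. The coefficient of $m_i$ is then read off from linking numbers with the component $L_i$: $m_i$ links $L_i$ once positively and the other components not at all, and $q\times S^1$ lies off the support of the twists, so $g$ has linking number $0$ with all of $L$. Hence the framing curves, now denoted $\lambda_\mu,\lambda_\nu,\lambda_\gamma$, are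
$$\lambda_\mu=-\varepsilon m_\gamma+4\varepsilon m_\mu+2\varepsilon m_\nu,\qquad \lambda_\nu=2\varepsilon m_\mu+\varepsilon m_\nu,\qquad \lambda_\gamma=g+f m_\gamma-\varepsilon m_\mu .$$
They vanish in $H_1(V')$, so
$$m_\nu=-2m_\mu,\qquad m_\gamma=0,\qquad m_\mu=\varepsilon g .\tag{5}$$
The field $v=\partial_x$ in the pages is compatible with the gluing at $t=0$ because $\varphi_\gamma=\mathrm{id}$ on $A\cup D$, and $V$ contains the band only for $t\in[\frac14,\frac34]$. For $\xi_0$ the only contribution is that of $B_0$: $PD\,e(\xi_0,v)=[B_0]=\beta$. In $V'$, the slice at $t=0$ of $A$ with its two holes gives $[B_0]=\beta+m_\mu+m_\nu$. Lemma 6.1 on $S=(A\cup\text{band}\cup D)\setminus(D_\gamma\cup D_\mu\cup D_\nu)$ says that the twists contribute $\theta$ times each $m_i$ with coefficient the total exponent of twists around hole $i$, i.e. the framing. With (3) and (5),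
$$PD\,e(\xi_{\varepsilon,f},v)=\theta(f m_\gamma+4\varepsilon m_\mu+\varepsilon m_\nu)+(\beta+m_\mu+m_\nu)-(m_\gamma+m_\mu+m_\nu)=\theta(4-2)g+\beta=2\theta g+\beta .$$
The difference is $2\theta g$. Since $H^2(V,\partial V)\cong\mathbb Z^2$ is torsion-free, Lemma 5.1(a) gives the claim.

**Step 3: the value of $d_3$ in the $S^3$ model.** *This will measure the remaining integer.* Here $m=3$ and, in the order $\gamma,\mu,\nu$,
$$Q=\begin{pmatrix}f&-\varepsilon&0\\-\varepsilon&4\varepsilon&2\varepsilon\\0&2\varepsilon&\varepsilon\end{pmatrix},\qquad q=\begin{pmatrix}f\\4\varepsilon\\\varepsilon\end{pmatrix},\qquad Q^{-1}q=\begin{pmatrix}-2\\-3\varepsilon f\\1+6\varepsilon f\end{pmatrix}.$$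
To verify the last vector, multiply it by $Q$: the rows give $-2f+3f=f$, then $2\varepsilon-12f+2\varepsilon+12f=4\varepsilon$, then $-6f+\varepsilon+6f=\varepsilon$. So $q^TQ^{-1}q=-2f-12f+\varepsilon+6f=-8f+\varepsilon$. Expanding along the first row, $\det Q=f(4-4)+\varepsilon\cdot(-\varepsilon\cdot\varepsilon)=-\varepsilon$. For the signature split off $\nu$, with $\nu\cdot\nu=\varepsilon$. Its complement is spanned by $\gamma$ and $\mu-2\nu$: indeed $(\mu-2\nu)\cdot\nu=2\varepsilon-2\varepsilon=0$ and $\gamma\cdot\nu=0$; and $(\mu-2\nu)^2=4\varepsilon-8\varepsilon+4\varepsilon=0$, $\gamma\cdot(\mu-2\nu)=-\varepsilon$, so it has signature $0$. Thus $\sigma(Q)=\varepsilon$, and (4) gives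
$$d_3(\varepsilon,f)=\tfrac14(-8f+\varepsilon-3\varepsilon+4)=1-\tfrac\varepsilon2-2f ,\tag{6}$$
i.e. $\frac12-2f$ for $\varepsilon=1$ and $\frac32-2f$ for $\varepsilon=-1$. All of $\mathbb Z+\frac12$ occurs.

**Step 4: all homotopy classes of plane fields on $M$ occur.** *First fix the class in $H^2(M)$ by $\gamma$, then the integer by $(\varepsilon,f)$.* By Step 2 and Lemma 5.1(b), $f_{\xi_{\varepsilon,f}}^*\omega=f_{\xi_0}^*\omega+\theta\,PD[\gamma]$. Since $\xi_0$ is independent of $\gamma$, Lemma 3.1 shows that a suitable $\gamma$ realizes any prescribed value in $H^2(M)$. Fix $\gamma$. The class in Step 2 does not depend on $(\varepsilon,f)$, so $D(\xi_{\varepsilon,f},\xi_{1,0})=0$ in $H^2(V,\partial V)$. By Lemma 5.1(c), rel $M\setminus V$,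
$$\xi_{\varepsilon,f}\simeq\xi_{1,0}[k_{\varepsilon,f}]$$
with the modification inside $V$. This concerns only the fields on $V$, which are those of the model, so $k_{\varepsilon,f}$ may be chosen once and for all in the model. There (2) gives $k_{\varepsilon,f}=\pm\bigl(d_3(\varepsilon,f)-d_3(1,0)\bigr)$ with a universal sign, and by (6) it takes all integer values. If $\zeta$ is any oriented plane field on $M$, choose $\gamma$ so that $f_\zeta^*\omega=f_{\xi_{1,0}}^*\omega$. By Lemma 5.1(d), $\zeta\simeq\xi_{1,0}[k]$ for some $k$, and this is $\xi_{\varepsilon,f}$ for some $(\varepsilon,f)$.

**Step 5: the contact structures supported by $(\Sigma^\circ,\Phi_{\varepsilon,f})$ are overtwisted.** *We show that $\Phi_{\varepsilon,f}$ sends $\alpha$ strictly to the left at one endpoint.* The factors $T_{c'},\delta_\mu,\delta_\gamma,\varphi_\gamma$ fix $\alpha$, and boundary twists are central, so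
$$\Phi_{\varepsilon,f}(\alpha)=T_c^{2\varepsilon}\,\delta_\nu^{-\varepsilon}(\alpha).$$
The surface $\Sigma^\circ$ is planar with at least four boundary components, so Section 9 applies.

*Case $\varepsilon=1$.* Start at $x=\alpha\cap\partial D_\nu$. Cut the pair of pants bounded by $c,\partial D_\mu,\partial D_\nu$ along $\alpha$. What is left is an annulus around $D_\mu$, with $x$ on its other boundary from both sides of $\alpha$. So there is an arc $\kappa_0$ from $x$ to $\partial D_\mu$ inside $c$, interior-disjoint from $\alpha$, that leaves $x$ to the right of $\alpha$. Let $\tilde\alpha,\tilde\kappa_0$ be the lifts from $\tilde x$, and let $\tau$ be the deck translation of Lemma 9.1(c) along the boundary line through $\tilde x$. Since $\alpha$ ends on $\partial_0$ and not on $\partial D_\nu$, the lift of $\delta_\nu\alpha$ from $\tilde x$ ends at the endpoint of $\tau\tilde\alpha$. By (HKM) $\delta_\nu\alpha\ge\alpha$, so $\tau\tilde\alpha$, which is disjoint from $\tilde\alpha$, lies to the right of $\tilde\alpha$. Now $\tilde\kappa_0$ starts at $\tilde x$, leaves to the right of $\tilde\alpha$, and apart from $\tilde x$ is disjoint from all lifts $\tau^k\tilde\alpha$. So it stays in the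 region between $\tilde\alpha$ and $\tau\tilde\alpha$, and as it does not end on the line through $\tilde x$ it ends between their endpoints. Thus
$$\alpha<\kappa_0<\delta_\nu\alpha ,$$
strictly, because $\kappa_0$ ends on a different boundary component. Since $\kappa_0$ is disjoint from $c$, $T_c\kappa_0=\kappa_0$. By Lemma 9.1(a), $T_c^2\alpha<T_c^2\kappa_0=\kappa_0<\delta_\nu\alpha$, and applying $\delta_\nu^{-1}$ gives $\Phi_{1,f}(\alpha)=\delta_\nu^{-1}T_c^2\alpha<\alpha$.

*Case $\varepsilon=-1$.* Start at $x=\alpha\cap\partial_0$. By (HKM) $\alpha\le T_c^2\alpha$, so $T_c^{-2}\alpha\le\alpha$. The lifts of $T_c^{-2}\alpha$ and $\alpha$ from $\tilde x$ end on *different* lifts of $\partial D_\nu$. Indeed $T_c^{-2}\alpha$ is homotopic to $C^{\pm2}$ followed by $\alpha$, with $C$ the loop that runs along $\alpha$ to $c$, around $c$ and back. If the two lifts ended on the same line, $C^{\pm2}$ would be homotopic to a power of the loop around $D_\nu$ along $\alpha$. But in $H_1(\Sigma^\circ)$, freely generated by the hole loops, $\pm2(m_\mu+m_\nu)$ is not a multiple of $m_\nu$. So $T_c^{-2}\alpha<\alpha$ with endpoints on different lines. By Lemma 9.1(c) $\delta_\nu$ only slides the endpoint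 along its line, and by Lemma 9.1(b) $\Phi_{-1,f}(\alpha)=\delta_\nu T_c^{-2}\alpha<\alpha$.

In both cases $\Phi_{\varepsilon,f}$ is not right-veering, and (HKM) says that the contact structure is overtwisted.

**Step 6: conclusion.** Given overtwisted $\zeta$ on $M$, Step 4 gives $\gamma,\varepsilon,f$ with $\zeta\simeq\xi_{\varepsilon,f}$. By Lemma 4.1 and Step 5 this plane field is homotopic to the overtwisted contact structure supported by $(\Sigma^\circ,\Phi_{\varepsilon,f})$. By (E), $\zeta$ is isotopic to it. So $\operatorname{bn}(\zeta)\le n_0(M)+3$. The lower bound was noted in Section 1. $\blacksquare$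

## 11. Planar books of $S^3$ with at most three bindings: proof of Theorem 3

The bound $\operatorname{bn}\le4$ is Theorem 2 with $n_0(S^3)=1$. So it remains to list the planar open books of $S^3$ with $n\le3$ binding components and their invariants $d_3$.

**Step 1: one or two bindings.** For $n=1$ the structure is $\xi_{std}$, which is tight. For $n=2$ the monodromy is $\delta^k$, $Q=(k)$, and $H_1=0$ forces $k=\pm1$. For $k=1$ we get $\xi_{std}$. For $k=-1$ we computed $d_3=\frac12$, and the structure is overtwisted.

**Step 2: reduction for three bindings.** *We find the possible exponents on the pair of pants.* Mapping classes of the pair of pants are products of boundary twists, so $\Phi=\delta_1^a\delta_2^b\delta_0^c$ and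
$$Q=\begin{pmatrix}a+c&c\\c&b+c\end{pmatrix},\qquad\det Q=ab+bc+ca=\pm1 ,$$
the last since $H_1(S^3)=0$. The mapping torus is (pair of pants)$\times S^1$, filled along slopes that run once along the fibre and $a$, $b$, $c$ times around the respective boundary curves. So $\pi_1(M)$ modulo the fibre is
$$\langle x,y,z\mid xyz=x^a=y^b=z^c=1\rangle ,$$
a nontrivial triangle group if $|a|,|b|,|c|\ge2$. As $\pi_1(S^3)=1$, one exponent lies in $\{0,\pm1\}$. Diffeomorphisms of the pair of pants permute its boundary components arbitrarily, so we may take this exponent to be $c$.

**Step 3: the values of $d_3$.** By (4) with $m=2$, $d_3=\frac14(q^TQ^{-1}q-3\sigma(Q)+2)$.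

* $c=0$. Then $ab=\pm1$, $q^TQ^{-1}q=\sigma(Q)=a+b$ and $d_3=\frac14(2-2(a+b))$. This is $-\frac12$ for $(1,1)$, which is a stabilization and tight; $\frac12$ for $(1,-1)$; $\frac32$ for $(-1,-1)$.
* $c=\varepsilon=\pm1$. Then $(a+\varepsilon)(b+\varepsilon)=\det Q+1\in\{0,2\}$.
  * If it is $0$, say $a=-\varepsilon$: $Q=\begin{pmatrix}0&\varepsilon\\\varepsilon&b+\varepsilon\end{pmatrix}$ and $q=(0,b+\varepsilon)$. The lower right entry of $Q^{-1}$ is $0$, so $q^TQ^{-1}q=0$; also $\sigma=0$, and $d_3=\frac12$.
  * If it is $2$, up to symmetry either $Q=\begin{pmatrix}1&\varepsilon\\\varepsilon&2\end{pmatrix}$, with $Q^{-1}=\begin{pmatrix}2&-\varepsilon\\-\varepsilon&1\end{pmatrix}$, $q^TQ^{-1}q=2-4\varepsilon+4=6-4\varepsilon$ and $\sigma=2$; or $Q=\begin{pmatrix}-1&\varepsilon\\\varepsilon&-2\end{pmatrix}$, with $Q^{-1}=\begin{pmatrix}-2&-\varepsilon\\-\varepsilon&-1\end{pmatrix}$, $q^TQ^{-1}q=-2-4\varepsilon-4=-6-4\varepsilon$ and $\sigma=-2$. In both cases $d_3=\frac{2-4\varepsilon}4\in\{-\frac12,\frac32\}$.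

So an overtwisted structure on $S^3$ with a planar book with $n\le3$ has $d_3\in\{-\frac12,\frac12,\frac32\}$, and with $n\le2$ it has $d_3=\frac12$.

**Step 4: these values are attained by overtwisted structures.** The value $\frac12$ occurs with $n=2$, by Step 1. The value $\frac32$ occurs with $n=3$ by $(a,b,c)=(-1,-1,0)$: the manifold is surgery on two unlinked unknots with framing $-1$, i.e. $S^3$, and the structure is overtwisted because $d_3\neq-\frac12$.

For $-\frac12$, $d_3$ cannot tell us whether the structure is tight, so we look at arcs. Take $(a,b,c)=(-2,-3,1)$. Then $\det Q=6-3-2=1$, so $H_1(M)=0$. Since $c=1$ gives no exceptional fibre, $M$ is Seifert fibred over $S^2$ with at most two exceptional fibres, hence a lens space, and so it is $S^3$. Here $Q=\begin{pmatrix}-1&1\\1&-2\end{pmatrix}$, which is in the list of Step 3 with $\varepsilon=1$, so $d_3=-\frac12$. Let $\alpha$ be an arc from $\partial_1$ to $\partial_2$. It is fixed by $\delta_0$, so its image is $\delta_1^{-2}\delta_2^{-3}\alpha$. Start at the endpoint on $\partial_1$. By (HKM), $\delta_1^{-2}\alpha\le\alpha$. The lifts of the two arcs end on different lifts of $\partial_2$, for otherwise the square of the loop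 around $\partial_1$ would be, in $H_1$ of the pair of pants, a multiple of the loop around $\partial_2$. So $\delta_1^{-2}\alpha<\alpha$, and by Lemma 9.1(b), (c) this persists after applying $\delta_2^{-3}$, which only slides the endpoint along its line. The image of $\alpha$ is strictly to the left at $\partial_1$, and by (HKM) the structure is overtwisted.

**Step 5: conclusion.** By (E) and (G), overtwisted structures on $S^3$ are classified up to isotopy by $d_3\in\mathbb Z+\frac12$. Those with $d_3=\frac12$ have a planar book with $n=2$ and none with $n=1$, so $\operatorname{bn}=2$. Those with $d_3=-\frac12$ or $\frac32$ have one with $n=3$ and none with $n\le2$, so $\operatorname{bn}=3$. All others have none with $n\le3$, and $\operatorname{bn}\le4$ by Theorem 2, so $\operatorname{bn}=4$. In particular $C_0=4=n_0(S^3)+3$. $\blacksquare$
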